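
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Local growth of tail quantiles\\ for polynomials on the discrete cube}


\begin{abstract}
Let $P$ be a mean-zero polynomial of degree at most $d$ on $\{-1,1\}^n$, and let $a_r$ be the $e^{-r}$ quantile of $P(X)$ for uniform $X$. Klartag and Sodin proved that $a_{r+1}\le a_r[1+C^d(r/d+1)^{d/2-1}]$ for $r\ge Cd$; it was conjectured that the power $d/2-1$ can be replaced by $-1$. We show that the conjecture is true for $d\le 2$ and false for every $d\ge 3$, and that for every fixed $d$ the optimal power is $\lceil d/2\rceil-2$. For homogeneous polynomials the power $-1$ is correct in every degree.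
\end{abstract}

\section{The question and the results}

Let $X=(X_1,\dots,X_n)$ be uniformly distributed on the discrete cube $\{-1,1\}^n$. Since $x_i^2=1$ on the cube, a real polynomial on the cube is a function
\[
P(x)=\sum_{S\subseteq\{1,\dots,n\}}\hat P(S)\,x_S,\qquad x_S=\prod_{i\in S}x_i ,
\]
and its degree is the largest $|S|$ with $\hat P(S)\neq0$. We write $P$ also for the random variable $P(X)$. For $r>0$ let
\[
a_r=a_r(P)=\inf\{t\in\mathbb R:\ \mathbb P(P>t)\le e^{-r}\}
\]
be the $e^{-r}$ quantile. Passing from $a_r$ to $a_{r+1}$ lowers the prescribed tail probability by a factor $e$, so the ratio $a_{r+1}/a_r$ measures how fast the tail decays \emph{locally}, near the level $a_r$.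

Klartag and Sodin \cite{KS} proved that there is a universal constant $C>0$ such that for all $n$, all $d\ge1$ and all $P$ of degree at most $d$ with $\mathbb EP=0$,
\begin{equation}\label{eq:KS}
a_{r+1}\le a_r\Big[1+C^d\Big(\frac rd+1\Big)^{\frac d2-1}\Big]\qquad(r\ge Cd).
\end{equation}
The conjecture studied here, whose source is \cite{KS}, is that the power $\frac d2-1$ can be replaced by $-1$: for a universal $C>0$,
\begin{equation}\label{eq:conj}
a_{r+1}\le a_r\Big[1+C^d\Big(\frac rd+1\Big)^{-1}\Big]\qquad(r\ge Cd).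
\end{equation}

\paragraph{Why $-1$ is the natural guess.} For $P=n^{-1/2}\sum X_i$ with $n$ large, $P$ is nearly Gaussian, $a_r\approx\sqrt{2r}$, and $a_{r+1}/a_r\approx1+\frac1{2r}$. For an odd power $P^d$ the quantile is $a_r^d$, and for $r$ much larger than $d$ the ratio becomes about $1+\frac d{2r}$. More generally, $1+O(d/r)$ is, for fixed $d$, the largest growth that can persist. To see this, let $P$ be any nonzero mean-zero polynomial of degree at most $d$ and put $\sigma=\|P\|_2$. For $r\ge5d$ we have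
\[
12^{-d}\sigma\le a_r\le e\,r^{d/2}\sigma .
\]
The lower bound is Lemma~\ref{lem:positive}; the upper bound is Markov's inequality for $\mathbb E|P|^r$ together with Bonami's inequality $\|P\|_r\le r^{d/2}\sigma$. So between $5d$ and $r$ the logarithm of $a_r$ increases by at most $\frac d2\log r+d\log12+1$. Unit steps that each increase $\log a_s$ by order $d/s$ add up to order $d\log r$ and already exhaust this budget, up to constants. Conjecture \eqref{eq:conj} says that, up to a factor $C^d$, no single step exceeds this average. The budget does not exclude, however, that $a_r$ stays bounded for a long time and then grows abruptly. This happens for a polynomial whose leading part is outweighed by its lower-order part up to a prescribed level, and degree $3$ suffices.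

\paragraph{Results.}

\begin{theorem}\label{thm:A}
For every $d\ge3$ there are arbitrarily large $r$ for which some $n$ and some polynomial $P$ on $\{-1,1\}^n$ of degree at most $3$ satisfy
\[
\mathbb EP=0,\qquad a_r\le1,\qquad a_{r+1}\ge\tfrac32 .
\]
Consequently, for each $d\ge 3$ there is no $C>0$ for which \eqref{eq:conj} holds for all $n$, all mean-zero $P$ of degree at most $d$ and all $r\ge Cd$. In particular the conjecture is false.
\end{theorem}

Let
\[
\kappa_d=\Big\lceil\frac d2\Big\rceil-2,\qquad\text{so that}\quad \kappa_1=\kappa_2=-1,\quad \kappa_3=\kappa_4=0,\quad \kappa_5=\kappa_6=1,\ \dots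
\]

\begin{theorem}\label{thm:B}
There is a universal constant $C$ such that for all $n$, all $d\ge1$, all $P$ of degree at most $d$ with $\mathbb EP=0$, and all $r\ge Cd$,
\begin{equation}\label{eq:B}
a_{r+1}\le a_r\Big[1+C^d\Big(\frac rd+1\Big)^{\kappa_d}\Big].
\end{equation}
In particular \eqref{eq:conj} holds for $d=1,2$. Moreover \eqref{eq:conj} holds for every $d\ge1$ if $P$ is homogeneous of degree $d$, that is, $P=\sum_{|S|=d}\hat P(S)x_S$.
\end{theorem}

\begin{theorem}\label{thm:C}
For each $d\ge1$ there are $c_d>0$ and $r_d$ such that for every $r\ge r_d$ some $n$ and some mean-zero polynomial $P$ on $\{-1,1\}^n$ of degree at most $d$ satisfy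
\[
a_r>0\qquad\text{and}\qquad a_{r+1}\ge a_r\,[1+c_d\,r^{\kappa_d}].
\]
Hence for fixed $d$ the exponent $\kappa_d$ in \eqref{eq:B} cannot be lowered, even if $C^d$ is replaced by an arbitrary constant $K_d$ and the range of $r$ by $r\ge r_0(d)$.
\end{theorem}

Since $\kappa_d\le\frac{d-3}2<\frac d2-1$, Theorem~\ref{thm:B} improves the power in \eqref{eq:KS} for every $d$. The exponent depends only on $\lceil d/2\rceil$: passing from an odd degree to the next even one costs nothing. The reason is that $X$ and $-X$ have the same law, and this symmetry is visible both in the upper bound (Lemma~\ref{lem:decomp}) and in the examples (Remark~\ref{rem:parity}).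

Section~\ref{sec:tools} collects the tools, Section~\ref{sec:lower} contains the examples, and Section~\ref{sec:upper} the upper bound.

\section{Tools}\label{sec:tools}

\paragraph{Quantiles.} Let $r>0$. The function $t\mapsto\mathbb P(P>t)$ is nonincreasing and right-continuous, equals $1>e^{-r}$ for $t<\min P$ and vanishes for $t\ge\max P$. So the infimum defining $a_r$ is finite and attained, which gives $\mathbb P(P>a_r)\le e^{-r}$. For $t<a_r$ we have $\mathbb P(P>t)>e^{-r}$, and letting $t\uparrow a_r$ gives $\mathbb P(P\ge a_r)\ge e^{-r}$. Thus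
\begin{equation}\label{eq:quantile}
\mathbb P(P>a_r)\le e^{-r}\le\mathbb P(P\ge a_r).
\end{equation}
Also $\mathbb P(P>t)\le e^{-r}$ implies $a_r\le t$, while $\mathbb P(P>t)>e^{-r}$ implies $a_r\ge t$. Clearly $a_r$ is nondecreasing in $r$.

\paragraph{The number operator.} Let $x^i$ be $x$ with its $i$-th coordinate flipped, and set
\[
Lf(x)=\frac12\sum_{i}\big(f(x)-f(x^i)\big),\qquad
\mathcal E(f,g)=\mathbb E[f\,Lg]=\frac14\sum_i\mathbb E\,\big(f(X)-f(X^i)\big)\big(g(X)-g(X^i)\big).
\]
Since $Lx_S=|S|x_S$, writing $P=\sum_{k}P_k$ with $P_k$ the part homogeneous of degree $k$ gives $LP=\sum_k kP_k$.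

\paragraph{Three inequalities.} For $h\ge0$ let $\mathrm{Ent}(h)=\mathbb E[h\log h]-\mathbb Eh\log\mathbb Eh$, with $0\log0=0$. We use:
\begin{itemize}
\item Gross's log-Sobolev inequality: $\mathrm{Ent}(f^2)\le2\,\mathcal E(f,f)$.
\item Bonami's inequality: if $\deg f\le m$ and $p\ge2$, then $\|f\|_p\le(p-1)^{m/2}\|f\|_2$.
\item The Paley--Zygmund inequality: if $Z\ge0$, $\mathbb EZ>0$ and $0\le\theta\le1$, then $\mathbb P(Z>\theta\,\mathbb EZ)\ge(1-\theta)^2(\mathbb EZ)^2/\mathbb EZ^2$. It follows from $\mathbb EZ\le\theta\,\mathbb EZ+(\mathbb EZ^2)^{1/2}\,\mathbb P(Z>\theta\,\mathbb EZ)^{1/2}$.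
\end{itemize}

The hypothesis $\mathbb EP=0$ enters the proofs mainly through the following lemma; it is used once more, in the form $P_0=0$, in Lemma~\ref{lem:decomp}.

\begin{lemma}\label{lem:positive}
Let $d\ge1$, let $P\not\equiv0$ have degree at most $d$ and mean zero, and let $\sigma=\|P\|_2$. Then $a_r\ge12^{-d}\sigma>0$ for all $r\ge5d$.
\end{lemma}

\begin{proof}
By H\"older's inequality $\|P\|_2\le\|P\|_1^{1/3}\|P\|_4^{2/3}$, and $\|P\|_4\le3^{d/2}\sigma$ by Bonami's inequality; hence $\|P\|_1\ge3^{-d}\sigma$. Since $\mathbb EP=0$, the positive part satisfies $\mathbb EP_+=\frac12\|P\|_1\ge\frac12\,3^{-d}\sigma$. The Paley--Zygmund inequality with $Z=P_+$ and $\theta=\frac12$ gives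
\[
\mathbb P\big(P>\tfrac12\mathbb EP_+\big)\ge\frac14\,\frac{(\mathbb EP_+)^2}{\mathbb EP_+^2}\ge\frac1{16}\,9^{-d}\ge144^{-d}>e^{-5d}\ge e^{-r},
\]
because $\mathbb EP_+^2\le\sigma^2$ and $144<e^5$. Hence $a_r\ge\frac12\mathbb EP_+\ge\frac14\,3^{-d}\sigma\ge12^{-d}\sigma$.
\end{proof}

\section{Examples: quantiles that jump}\label{sec:lower}

Throughout this section
\[
T_n=n^{-1/2}\sum_{i\le n}X_i ,
\]
$G$ is a standard Gaussian variable with density $\varphi$, and $\bar\Phi(R)=\mathbb P(G>R)$.

\paragraph{The idea.} Suppose that $e^{-r}$ is slightly larger than $\mathbb P(T_n>R)$. Moving the threshold from $R$ to $R+\frac1{2R}$ costs less than a factor $e$ in probability. So the polynomial $T_n-R$ satisfies $a_r\le0$ and $a_{r+1}\ge\frac1{2R}>0$: without the condition $\mathbb EP=0$, no inequality of the form $a_{r+1}\le a_r[1+\cdots]$ can hold. Centering $T_n-R$ repairs this, since it adds the constant $R$, much larger than the jump $\frac1{2R}$. Now let $D\ge3$ be odd and multiply by the even power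 $T_n^{D-1}$, divided by $R$, before centering:
\[
T_n^{D-1}\Big(\frac{T_n}R-1\Big).
\]
This is still positive exactly when $T_n>R$. The jump is multiplied by about $R^{D-2}$, and the mean is $-\mathbb ET_n^{D-1}$, which is bounded independently of $R$. Already for $D=3$ the jump is of the same order as the centering constant.

We first make the statement about thresholds precise.

\begin{lemma}\label{lem:gauss}
For $R\ge2$ define $r=r(R)$ by $\bar\Phi(R)=e^{-r-0.1}$. Then for all $n\ge n_0(R)$,
\begin{equation}\label{eq:step}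
\mathbb P(T_n>R)<e^{-r},\qquad \mathbb P\Big(T_n>R+\frac1{2R}\Big)>e^{-(r+1)} .
\end{equation}
As $R$ ranges over $[2,\infty)$, $r$ ranges over a half-line $[r_*,\infty)$ with $r_*>0$, and
\begin{equation}\label{eq:Rr}
\frac{R^2}2\le r+0.1\le2R^2 .
\end{equation}
\end{lemma}

\begin{proof}
We use the standard bounds
\begin{equation}\label{eq:mills}
\varphi(R)\,\frac R{1+R^2}\le\bar\Phi(R)\le e^{-R^2/2}\qquad(R>0).
\end{equation}
(The upper bound is Chernoff's; the lower one follows by integrating $-\frac{d}{ds}\big[\varphi(s)\frac s{1+s^2}\big]=\varphi(s)\big(1-\frac2{(1+s^2)^2}\big)\le\varphi(s)$ over $s>R$.) By \eqref{eq:mills}, $\mathbb E[G\mid G>R]=\varphi(R)/\bar\Phi(R)\le R+\frac1R$. Hence, for $x>0$, Jensen's inequality gives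
\begin{align*}
\bar\Phi(R+x)&=\int_R^\infty\varphi(s)\,e^{-xs-x^2/2}\,ds
=\bar\Phi(R)\,\mathbb E\big[e^{-xG-x^2/2}\,\big|\,G>R\big]\\
&\ge\bar\Phi(R)\exp\Big(-xR-\frac xR-\frac{x^2}2\Big).
\end{align*}
For $x=\frac1{2R}$ and $R\ge2$ the exponent is at least $-\frac12-\frac18-\frac1{32}>-0.7$. Therefore
\[
\bar\Phi(R)=e^{-r-0.1}<e^{-r},\qquad \bar\Phi\Big(R+\frac1{2R}\Big)>e^{-r-0.8}>e^{-(r+1)},
\]
and \eqref{eq:step} follows from the central limit theorem.

The function $r(R)=-\log\bar\Phi(R)-0.1$ is continuous and increasing and tends to infinity, so its range is the half-line $[r_*,\infty)$ with $r_*=r(2)$. The left inequality in \eqref{eq:Rr} is the upper bound in \eqref{eq:mills}; it also gives $r_*\ge1.9$. The lower bound in \eqref{eq:mills} gives $r+0.1\le\frac{R^2}2+\log\big(\sqrt{2\pi}\,(R+\frac1R)\big)$. For $R\ge2$ we have $\sqrt{2\pi}(R+\frac1R)\le3.15R$, and $\log(3.15R)\le3.15R/e\le1.2R\le R^2$. This gives the right inequality.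
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R$, $r$, $n$ be as in Lemma~\ref{lem:gauss} and take
\begin{equation}\label{eq:cubic}
P=1-T_n^2+\frac{T_n^3}R=1+T_n^2\Big(\frac{T_n}R-1\Big).
\end{equation}
It has degree at most $3$, and $\mathbb EP=0$ because $\mathbb ET_n^2=1$ and $\mathbb ET_n^3=0$. We have $P>1$ exactly when $T_n>R$, so \eqref{eq:step} gives $a_r\le1$. On $[R,\infty)$ both factors of $t^2(\frac tR-1)$ are nonnegative and increasing. Hence on the event $T_n>R+\frac1{2R}$,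
\[
P>1+\Big(R+\frac1{2R}\Big)^2\frac1{2R^2}\ge\frac32 .
\]
By \eqref{eq:step} this event has probability greater than $e^{-(r+1)}$, so $a_{r+1}\ge\frac32$. Here $r$ can be any number in $[r_*,\infty)$.

Now let $d\ge3$ and suppose that \eqref{eq:conj} holds in degree $d$ with some $C>0$. The polynomial above has degree at most $d$, so for all large $r$ we get $\frac32\le a_{r+1}\le a_r[1+C^d(\frac rd+1)^{-1}]$. This forces $a_r>0$, and then, since $a_r\le1$, $\frac32\le1+C^d(\frac rd+1)^{-1}$. The right side tends to $1$ as $r\to\infty$, a contradiction.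
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $r\ge\max(r_*,5d)$, and choose $R\ge2$ with $r(R)=r$ and $n\ge n_0(R)$ as in Lemma~\ref{lem:gauss}.

First let $d\ge3$, and let $D\in\{d-1,d\}$ be odd. Then $D\ge3$ and $\kappa_d=\frac{D-3}2\ge0$. Put
\[
w(t)=t^{D-1}\Big(\frac tR-1\Big),\qquad P=w(T_n)-\mathbb Ew(T_n)=w(T_n)+\mu_n,\qquad \mu_n=\mathbb ET_n^{D-1};
\]
here we used that the odd moment $\mathbb ET_n^D$ vanishes. This $P$ has mean zero and degree at most $D\le d$.

The constant $\mu_n$ is bounded: $\mu_n\le M_D:=\mathbb EG^{D-1}$. To see this, represent $G=n^{-1/2}\sum g_i$ with independent standard Gaussians $g_i$ and expand both $(D-1)$-st moments. Only monomials with all exponents even contribute, and for them $\mathbb EX_i^{2k}=1\le\mathbb Eg_i^{2k}$.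

Since $D-1$ is even, $w(t)>0$ if and only if $t>R$. So $\{P>\mu_n\}=\{T_n>R\}$, and \eqref{eq:step} gives $a_r\le\mu_n\le M_D$. As before $w$ is increasing on $[R,\infty)$, and
\[
w\Big(R+\frac1{2R}\Big)=\Big(R+\frac1{2R}\Big)^{D-1}\frac1{2R^2}\ge\frac12R^{D-3},
\]
so \eqref{eq:step} gives $a_{r+1}\ge\mu_n+\frac12R^{D-3}>0$. In particular $P\not\equiv0$, and $a_r>0$ by Lemma~\ref{lem:positive}. Since $R^2\ge r/2$ by \eqref{eq:Rr},
\[
a_{r+1}-a_r\ge\frac12R^{D-3}\ge a_r\,\frac{R^{D-3}}{2M_D}\ge a_r\,\frac{(r/2)^{\kappa_d}}{2M_D}.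
\]
This is the claim with $c_d=(2^{1+\kappa_d}M_D)^{-1}$ and $r_d=\max(r_*,5d)$.

For $d\in\{1,2\}$ take $P=T_n$. Then $a_r>0$ by Lemma~\ref{lem:positive}, and \eqref{eq:step} gives $a_r\le R$ and $a_{r+1}\ge R+\frac1{2R}$. Hence $a_{r+1}\ge a_r\big(1+\frac1{2R^2}\big)$, and $R^2\le2(r+0.1)\le4r$ by \eqref{eq:Rr}. This is the claim with $c_d=\frac18$ and the same $r_d$.

For the last assertion, suppose that $\kappa<\kappa_d$ and that $a_{r+1}\le a_r[1+K_d(\frac rd+1)^{\kappa}]$ for all $n$, all mean-zero $P$ of degree at most $d$ and all $r\ge r_0(d)$. Since $a_r>0$ in the examples, $c_dr^{\kappa_d}\le K_d(\frac rd+1)^\kappa$ for all large $r$, which is absurd.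
\end{proof}

\begin{remark}\label{rem:parity}
The choice of an odd $D$ is essential for the construction. If $D$ is even, then $w(t)>0$ for all $t<0$, and $w(-R)=2R^{D-1}$. Since $T_n$ takes values below $-R$ as often as values above $R$, the bound for $a_r$ is lost.
\end{remark}

\section{The upper bound}\label{sec:upper}

\subsection{The mechanism when $P$ is an eigenfunction}\label{sec:mechanism}

Suppose first that $P\not\equiv0$ and $LP=dP$, that is, $P$ is homogeneous of degree $d$; linear forms are the simplest case. Let $r\ge8d$, so that $a_r>0$ by Lemma~\ref{lem:positive}. Assume that $\Delta=a_{r+1}-a_r>0$ and put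
\[
A=\{P>a_r\},\qquad u=\min\big((P-a_r)_+,\Delta\big).
\]
The function $u$ isolates the slice of the range of $P$ between the two quantiles. We estimate $\mathcal E(u,P)$ from both sides.

From below, the log-Sobolev inequality applied to a function supported on a set of probability at most $e^{-r}$ gains a factor $r$: we shall see that $\mathcal E(u,P)\ge\mathcal E(u,u)\ge\frac r2\,\mathbb Eu^2\ge\frac r2\Delta^2e^{-r-1}$. From above, $\mathcal E(u,P)=\mathbb E[u\,LP]=d\,\mathbb E[uP]\le d\Delta\,\mathbb E[P\mathbf 1_A]$. If we knew that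
\begin{equation}\label{eq:condmean}
\mathbb E[P\mathbf 1_A]\le K^d\,a_r\,e^{-r}
\end{equation}
with a universal constant $K$, we would obtain $\Delta\le 2e\,K^d\,\frac dr\,a_r$, which is the power $-1$. The factor $d/r$ is the eigenvalue divided by the log-Sobolev gain.

For \eqref{eq:condmean} we use H\"older's inequality with exponent $p=\frac r{4d}$, which costs only $e^{r/p}=e^{4d}$, and must show that $\|P_+\|_p\le2a_r$. By the Paley--Zygmund inequality this holds once $\|P_+\|_{2p}\le6^d\|P_+\|_p$. As $P_+$ is in general not a polynomial of degree at most $d$, Bonami's inequality does not give this. Instead we differentiate $\|P_+\|_p$ in $p$ and use the log-Sobolev inequality and the relation $LP=dP$ once more.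

For general $P$ the only change is in this relation. We replace $dP$ by a combination $\alpha P+\beta\check P$ with $\check P(x)=P(-x)$, $\alpha,\beta\ge0$ and $\alpha+\beta=d$, which serves equally well, plus a remainder of smaller degree; everything depends on how small that degree can be made.

\subsection{Decomposing $LP$}

For odd $d$ we simply write $LP=dP+H$ with $H=\sum_k(k-d)P_k$ of degree at most $d-1$. For even $d$ we can do better, using
\[
\check P(x)=P(-x)=\sum_k(-1)^kP_k(x),
\]
which has the same distribution as $P$ and is therefore as good as $P$ in all moment estimates. The smallest case is $d=2$: for $P=P_1+P_2$,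
\[
LP=P_1+2P_2=\tfrac32P+\tfrac12\check P ,
\]
with no remainder at all.

\begin{lemma}\label{lem:decomp}
Let $d\ge1$, let $P$ have degree at most $d$ and mean zero, let $\sigma=\|P\|_2$, and put $m=2\lceil d/2\rceil-2$, that is, $m=d-1$ for $d$ odd and $m=d-2$ for $d$ even. Then $LP=\alpha P+\beta\check P+H$ with
\[
\alpha,\beta\ge0,\qquad\alpha+\beta=d,\qquad\deg H\le m,\qquad\|H\|_2\le d\sigma .
\]
If $d\le2$, then $H=0$. In all cases $\kappa_d=\frac m2-1$.
\end{lemma}

\begin{proof}
For $d$ odd take $\alpha=d$, $\beta=0$ and $H=\sum_{k=1}^d(k-d)P_k$. For $d$ even take $\alpha=d-\frac12$, $\beta=\frac12$. Then $\alpha P+\beta\check P$ multiplies $P_k$ by $d$ for even $k$ and by $d-1$ for odd $k$, so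
\[
H=\sum_{k\text{ even}}(k-d)P_k+\sum_{k\text{ odd}}(k-d+1)P_k .
\]
The coefficients at $k=d$ and $k=d-1$ vanish, hence $\deg H\le d-2$. In both cases the coefficients are at most $d$ in absolute value, so $\|H\|_2\le d\sigma$ by orthogonality. Since $P_0=0$, no terms remain when $d\le2$.
\end{proof}

By Bonami's inequality $\|H\|_p\le d\,\sigma\,(p-1)^{m/2}$. This growth is not an artifact. For the cubic polynomial \eqref{eq:cubic} we have $T_n^3=P_3R+(3-\frac2n)T_n$, so $P_1=(3-\frac2n)\frac{T_n}R$, $P_2=1-T_n^2$, and $H=-(2P_1+P_2)=T_n^2-1-2(3-\frac2n)\frac{T_n}R$. For large $R$ and $T_n$ near $R$ this is of order $R^2$, hence of order $r$, whereas $P=1$ at $T_n=R$. In the estimate of $\mathbb E[u\,LP]$ the remainder is then larger than $dP$ by a factor of order $r$, and cancels the gain $\frac1r$.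

\subsection{The main estimate}

All cases of Theorem~\ref{thm:B} follow from one statement, in which the size of the remainder is a parameter.

\begin{proposition}\label{prop:main}
Let $d\ge1$ and let $P\not\equiv0$ have degree at most $d$ and mean zero. Suppose that
\begin{equation}\label{eq:hyp}
LP=\alpha P+\beta\check P+H,\quad \alpha,\beta\ge0,\quad \alpha+\beta=d,\qquad \|H\|_p\le d\,\rho\,(p-1)^{m/2}\ \ (p\ge2)
\end{equation}
with some $\rho\ge0$ and $0\le m\le d$. Then for every $r\ge8d$, with $p=\frac r{4d}$,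
\[
a_{r+1}-a_r\le4e^{4d+1}\,\frac dr\,\big(a_r+\rho\,p^{m/2}\big).
\]
\end{proposition}

The proof rests on the next three lemmas: the first two bound the moments of $P_+$ by the quantile, and the third is the lower bound for $\mathcal E(u,P)$. We keep the assumptions of the proposition and write
\[
f_p=\|P_+\|_p ,\qquad q=p-1 .
\]
Since $P\not\equiv0$ has mean zero, $f_p>0$.

\begin{lemma}[One-sided moment growth]\label{lem:growth}
The function $g(q)=f_{1+q}+\rho\,q^{m/2}$ satisfies $g(\lambda q)\le\lambda^dg(q)$ for all $q\ge1$, $\lambda\ge1$.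
\end{lemma}

\begin{proof}
Let $p\ge2$. We claim that for all real $a,b$
\begin{equation}\label{eq:sv}
(a_+^{p-1}-b_+^{p-1})(a-b)\ge\frac{4(p-1)}{p^2}\,(a_+^{p/2}-b_+^{p/2})^2 .
\end{equation}
By symmetry let $a\ge b$. If $b\ge0$, the Cauchy--Schwarz inequality gives
\[
(a^{p/2}-b^{p/2})^2=\Big(\int_b^a\frac p2\,s^{p/2-1}ds\Big)^2\le(a-b)\,\frac{p^2}4\int_b^as^{p-2}ds=\frac{p^2}{4(p-1)}(a-b)(a^{p-1}-b^{p-1}).
\]
If $a>0\ge b$, the left side of \eqref{eq:sv} is $a^{p-1}(a-b)\ge a^p$, and $4(p-1)\le p^2$. If $a\le0$, both sides vanish.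

Apply \eqref{eq:sv} with $a=P(X)$, $b=P(X^i)$, take expectations and sum over $i$. Together with the log-Sobolev inequality for $P_+^{p/2}$ this gives
\[
\mathrm{Ent}(P_+^p)\le2\,\mathcal E(P_+^{p/2},P_+^{p/2})\le\frac{p^2}{2(p-1)}\,\mathcal E(P_+^{p-1},P)=\frac{p^2}{2(p-1)}\,\mathbb E[P_+^{p-1}LP].
\]
Now insert \eqref{eq:hyp}. We have $\mathbb E[P_+^{p-1}P]=f_p^p$. Since $\check P\le\check P_+$ and $\|\check P_+\|_p=f_p$, H\"older's inequality gives $\mathbb E[P_+^{p-1}\check P]\le f_p^{p-1}f_p$; this is where the symmetry of the law of $X$ is used. Finally $\mathbb E[P_+^{p-1}H]\le f_p^{p-1}\|H\|_p$. Altogether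
\[
\mathbb E[P_+^{p-1}LP]\le d\,f_p^{p-1}\big(f_p+\rho\,q^{m/2}\big).
\]
Differentiating $\log f_p=\frac1p\log\mathbb EP_+^p$ yields $\frac d{dp}\log f_p=\mathrm{Ent}(P_+^p)/(p^2f_p^p)$, and therefore
\[
\frac{df_{1+q}}{dq}\le\frac d{2q}\big(f_{1+q}+\rho\,q^{m/2}\big)=\frac d{2q}\,g(q)\qquad(q\ge1).
\]
The derivative of $\rho\,q^{m/2}$ is $\frac m{2q}\rho\,q^{m/2}\le\frac d{2q}g(q)$, because $m\le d$. Hence $g'\le\frac dq\,g$, and integration of $(\log g)'\le\frac dq$ from $q$ to $\lambda q$ proves the lemma.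
\end{proof}

\begin{lemma}[Moments and quantiles]\label{lem:compare}
Let $r\ge8d$, $p=\frac r{4d}\ge2$ and $q=p-1$. Then $f_p\le2a_r+\rho\,q^{m/2}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:positive}, $a_r>0$, so we may assume that $f_p\ge\rho\,q^{m/2}$; then $g(q)\le2f_p$. Since $q\ge1$ we have $2p-1=2q+1\le3q$, and Lemma~\ref{lem:growth} gives
\[
f_{2p}\le g(2p-1)\le3^dg(q)\le2\cdot3^df_p\le6^df_p .
\]
The Paley--Zygmund inequality for $Z=P_+^p$ with $\theta=2^{-p}\le\frac14$ gives
\[
\mathbb P\big(P>\tfrac12f_p\big)\ge(1-2^{-p})^2\Big(\frac{f_p}{f_{2p}}\Big)^{2p}\ge\frac9{16}\,6^{-2dp}>e^{-4dp}=e^{-r}.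
\]
The strict inequality holds because $2\log6<3.59$, $\log\frac{16}9<0.6$ and $dp\ge2$, so that $(4-2\log6)\,dp>0.41\cdot2>0.6$. Hence $a_r\ge\frac12f_p$.
\end{proof}

\begin{lemma}[Energy of the slice]\label{lem:slice}
Let $r>0$, suppose $\Delta=a_{r+1}-a_r>0$, and let $A=\{P>a_r\}$, $u=\min((P-a_r)_+,\Delta)$. Then
\[
\mathbb E[u\,LP]\ge\tfrac12\,r\,\Delta^2e^{-r-1}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:quantile}, $\mathbb P(A)\le e^{-r}$ and $\mathbb P(P\ge a_{r+1})\ge e^{-r-1}$. On the second event $u=\Delta$, so $\mathbb Eu^2\ge\Delta^2e^{-r-1}$. This event is contained in $A$, so $\mathbb P(A)>0$.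

Since $u$ is a nondecreasing $1$-Lipschitz function of $P$, we have $(u(x)-u(y))(P(x)-P(y))\ge(u(x)-u(y))^2$ for all $x,y$, hence $\mathcal E(u,P)\ge\mathcal E(u,u)$. Since $u$ vanishes off $A$, Jensen's inequality for $s\mapsto s\log s$ under $\mathbb P(\cdot\mid A)$ gives
\[
\mathbb E[u^2\log u^2]\ge\mathbb Eu^2\,\log\frac{\mathbb Eu^2}{\mathbb P(A)},\qquad\text{that is,}\qquad \mathrm{Ent}(u^2)\ge\mathbb Eu^2\log\frac1{\mathbb P(A)}\ge r\,\mathbb Eu^2 .
\]
With the log-Sobolev inequality,
\[
\mathbb E[u\,LP]=\mathcal E(u,P)\ge\mathcal E(u,u)\ge\tfrac12\mathrm{Ent}(u^2)\ge\tfrac r2\,\mathbb Eu^2\ge\tfrac12\,r\,\Delta^2e^{-r-1}.\qedhere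
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $r\ge8d$, $p=\frac r{4d}$ and $q=p-1$. If $\Delta=a_{r+1}-a_r=0$ there is nothing to prove, because $a_r>0$. Otherwise let $A$ and $u$ be as in Lemma~\ref{lem:slice}. Since $0\le u\le\Delta\mathbf 1_A$, relation \eqref{eq:hyp}, H\"older's inequality and $\|\check P_+\|_p=\|P_+\|_p=f_p$ give
\begin{align*}
\mathbb E[u\,LP]&\le\Delta\,\mathbb E\big[\mathbf 1_A(\alpha P_++\beta\check P_++|H|)\big]
\le\Delta\,\mathbb P(A)^{1-\frac1p}\,d\,\big(f_p+\rho\,q^{m/2}\big)\\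
&\le\Delta\,e^{-r+4d}\,d\,\big(2a_r+2\rho\,p^{m/2}\big).
\end{align*}
In the last step we used $\mathbb P(A)\le e^{-r}$, $r/p=4d$, Lemma~\ref{lem:compare} and $q\le p$. Comparing with the lower bound of Lemma~\ref{lem:slice} and dividing by $\frac12r\Delta e^{-r-1}$, we obtain $\Delta\le4e^{4d+1}\frac dr(a_r+\rho\,p^{m/2})$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

If $P\equiv0$, then $a_r=0$ for all $r>0$ and there is nothing to prove. Let $P\not\equiv0$, $\sigma=\|P\|_2$, and $r\ge8d$. We show that \eqref{eq:B}, respectively \eqref{eq:conj}, holds with $C=2000$; the range $r\ge2000d$ is contained in $r\ge8d$.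

\emph{No remainder.} If $P$ is homogeneous of degree $d$, then $LP=dP$, so \eqref{eq:hyp} holds with $\alpha=d$, $\beta=0$, $H=0$, $\rho=0$, $m=0$. If $d\le2$, then \eqref{eq:hyp} holds with $H=0$, $\rho=0$, $m=0$ by Lemma~\ref{lem:decomp}. In both cases Proposition~\ref{prop:main} gives
\[
a_{r+1}-a_r\le4e^{4d+1}\,\frac dr\,a_r\le\frac92\,e^{4d+1}\Big(\frac rd+1\Big)^{-1}a_r ,
\]
because $\frac rd+1\le\frac98\cdot\frac rd$ for $r\ge8d$. Since $\frac92e^{4d+1}\le(\frac92e^5)^d\le2000^d$, this is \eqref{eq:conj}; for $d\le2$ it is also \eqref{eq:B}, as $\kappa_d=-1$.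

\emph{The general case, $d\ge3$.} By Lemma~\ref{lem:decomp} and Bonami's inequality, \eqref{eq:hyp} holds with $\rho=\sigma$ and $m=2\kappa_d+2\le d$. By Lemma~\ref{lem:positive}, $\sigma\le12^da_r$. With $p=\frac r{4d}\ge2$ and $\frac dr=\frac1{4p}$, Proposition~\ref{prop:main} gives
\[
a_{r+1}-a_r\le\frac{e^{4d+1}}p\,\big(1+12^dp^{m/2}\big)\,a_r\le e\,(13e^4)^d\,p^{\frac m2-1}\,a_r=e\,(13e^4)^d\,p^{\kappa_d}\,a_r ,
\]
where we used $1+12^dp^{m/2}\le13^dp^{m/2}$. Since $\kappa_d\ge0$ for $d\ge3$, $p^{\kappa_d}\le(\frac rd+1)^{\kappa_d}$. Finally $e(13e^4)^d\le(13e^5)^d\le2000^d$, and \eqref{eq:B} follows. \qed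

\begin{thebibliography}{1}
\bibitem{KS} Bo'az Klartag and Sasha Sodin, \emph{Local tail bounds for polynomials on the discrete cube}, arXiv:2112.13902 (2021).
\end{thebibliography}

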